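# Braid group orbits on six-point configurations in the hyperbolic plane

## 1. The product of three half-turns

Choose three points $x_1,x_2,x_3$ of the hyperbolic plane and perform the half-turns about them one after the other. The isometry $A=s_{x_3}s_{x_2}s_{x_1}$ is the object on which these notes turn. We first put it in a form where its type is read off from a number $t$ and its fixed points from a vector $w$.

**Algebra.** On the space $\mathfrak{sl}_2$ of real traceless $2\times 2$ matrices put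
$$b(x,y)=\tfrac12\mathrm{tr}(xy),\qquad x\times y=\tfrac12[x,y],\qquad \det(x,y,z)=b(x\times y,z).$$
For traceless matrices $xy+yx=\mathrm{tr}(xy)\cdot 1$. Hence $xy=b(x,y)+x\times y$, $x^2=b(x,x)$, $xyx=2b(x,y)x-b(x,x)y$, and $\det(x,y,z)=\frac12\mathrm{tr}(xyz)$, which is alternating. Using $xy=2b(x,y)-yx$ twice, $xyz=2b(x,y)z-2b(x,z)y+yzx$. Exchanging $y$ and $z$, $xzy=2b(x,z)y-2b(x,y)z+zyx$. Subtracting gives $[x,[y,z]]=4\big(b(x,y)z-b(x,z)y\big)$. Together with $b(x\times y,z\times u)=\det(x,y,z\times u)=b(x,y\times(z\times u))$ this yields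
$$x\times(y\times z)=b(x,y)z-b(x,z)y,\qquad b(x\times y,z\times u)=-\big(b(x,z)b(y,u)-b(x,u)b(y,z)\big).\tag{1}$$
The matrices $e_1=\begin{pmatrix}1&0\\0&-1\end{pmatrix}$, $e_2=\begin{pmatrix}0&1\\1&0\end{pmatrix}$, $e_3=e_1e_2=\begin{pmatrix}0&1\\-1&0\end{pmatrix}$ are $b$-orthogonal with $b(e_i,e_i)=1,1,-1$, so $b$ has signature $(2,1)$. As $\det(e_1,e_2,e_3)=b(e_3,e_3)=-1$, a change of basis shows that the Gram determinant of $(x,y,z)$ is $-\det(x,y,z)^2$.

**The plane.** $\mathbb H^2$ is the sheet of $\{b(x,x)=-1\}=\{x^2=-1\}$ containing $e_3$, with $\cosh d(x,y)=-b(x,y)$, and $\mathrm{PSL}_2(\mathbb R)=\mathrm{SO}_0(2,1)$ acts by conjugation. The matrix $x\in\mathbb H^2$ has determinant $1$ and represents the half-turn $s_x$ about $x$. Every element of order $2$ in $\mathrm{PSL}_2(\mathbb R)$ is an $s_x$. Moreover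
$$s_x(y)=xyx^{-1}=-xyx=2\cosh d(x,y)\,x-y .$$
By (1), $b(x\times y,x\times y)=\sinh^2d(x,y)$, so $|\det(x,y,z)|=\sinh d(x,y)\,\sinh\mathrm{dist}(z,\text{line }xy)$. It vanishes iff $x,y,z$ are collinear. A nonzero $u$ with $b(u,u)\le0$ is *future* if $b(u,x)<0$ for one (equivalently, every) $x\in\mathbb H^2$. We say timelike, null, spacelike for $b(u,u)<0$, $=0$ (with $u\neq0$), $>0$.

**The pair $(t,w)$.** For $X=(x_1,x_2,x_3)\in(\mathbb H^2)^3$ let $A_1=\cosh d(x_2,x_3)$, $A_2=\cosh d(x_1,x_3)$, $A_3=\cosh d(x_1,x_2)$. We call these the *values* of $X$. Then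
$$x_3x_2x_1=x_3\big(b(x_1,x_2)+x_2\times x_1\big)=b(x_1,x_2)x_3+\det(x_2,x_1,x_3)+x_3\times(x_2\times x_1),$$
and by (1)
$$x_3x_2x_1=-(t+w),\qquad t=\det(x_1,x_2,x_3),\qquad w=A_1x_1-A_2x_2+A_3x_3.\tag{2}$$
The matrix $t+w$ has determinant $t^2-b(w,w)=1$, and the Gram determinant of $X$ is $-t^2$. Hence
$$b(w,w)=t^2-1,\qquad t^2=1+2A_1A_2A_3-A_1^2-A_2^2-A_3^2.\tag{3}$$
Put $V(z)=-b(w,z)$. Expanding, $V(x_1)=A_1$, $V(x_3)=A_3$, $V(x_2)=E:=2A_1A_3-A_2$. The isometry $A=s_{x_3}s_{x_2}s_{x_1}$ fixes the vector $w$, and $A\ne1$ because $V(x_1)\neq0$ gives $w\ne0$. When $|t|\le1$, $w$ is future, since $V(x_1)>0$.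

If $|t|<1$, write $t=\cos\eta$ with $0<\eta<\pi$, $\sigma=\sin\eta=\sqrt{1-t^2}$ and $\hat w=w/\sigma\in\mathbb H^2$. As $\hat w^2=-1$, $t+w=\exp(\eta\hat w)$. Since $\exp(\frac\pi2x)=x$ is a rotation by $\pi$, $A$ is the rotation by $2\eta$ about $\hat w$.

**Definition (irrational).** A number $t$ is *irrational* if $0<|t|<1$ and $\arccos|t|\notin\pi\mathbb Q$, that is, if $A$ is elliptic of infinite order. Only countably many numbers in $(0,1)$ are not irrational in this sense.

**Example.** If $A_1=A_2=A_3=\alpha$, then $t^2=(\alpha-1)^2(2\alpha+1)$. For $\alpha<\frac32$ the product $A$ is elliptic, for $\alpha=\frac32$ parabolic, for $\alpha>\frac32$ hyperbolic. The value $t=\frac14$ is irrational, because the only rational values of $\cos$ on $\pi\mathbb Q$ are $0,\pm\frac12,\pm1$.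

This is what $(t,w)$ is for. Six half-turns with product $1$ will split into two triples $X,Y$ with the same $t$, $w$ and $A$. One may rotate $X$ about the fixed point of $A$ and leave $Y$ alone. The braid group performs this rotation exactly by powers of $A$, so an irrational $t$ puts a whole circle into an orbit closure.

## 2. Sextuples of half-turns and the density theorem

Let
$$\Gamma_o=\langle c_1,\dots,c_6\mid c_1^2=\cdots=c_6^2=c_6c_5\cdots c_1=1\rangle ,$$
the orbifold fundamental group of the sphere with six cone points of order $2$. The kernel $\Gamma$ of $c_i\mapsto1\in\mathbb Z/2$ is the fundamental group of the closed genus $2$ surface $\Sigma$; the quotient corresponds to the hyperelliptic involution. A representation $\rho:\Gamma_o\to\mathrm{PSL}_2(\mathbb R)$ killing no $c_i$ is the same as a point of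
$$\operatorname{Sex}=\{(x_1,\dots,x_6)\in(\mathbb H^2)^6: s_{x_6}\cdots s_{x_1}=1\},\qquad \rho(c_i)=s_{x_i}.$$
Let $\mathcal X=\operatorname{Sex}/\mathrm{PSL}_2(\mathbb R)$ (diagonal action). The restriction $\rho|_\Gamma$ has an Euler class $e(\rho|_\Gamma)\in\mathbb Z$, the obstruction to lifting it to $\widetilde{\mathrm{PSL}_2(\mathbb R)}$. It is locally constant on $\mathcal X$. Let $\mathcal X_0\subset\mathcal X$ be the part where it is $0$.

**Definition (leapfrog).** For $i\in\{1,\dots,6\}$, indices cyclic, $L_i$ replaces $(x_i,x_{i+1})$ by $(x_{i+1},s_{x_{i+1}}x_i)$. For example, on a geodesic with arclength coordinate, $L_1$ sends $(0,1)$ to $(1,2)$: the first point jumps over the second.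

Put $\mathcal B=\langle L_1,\dots,L_6\rangle$. The spherical braid group $B_6(S^2)$ acts on $\mathcal X$ by precomposition, its standard generators acting by leapfrog moves, so $B_6(S^2)\cdot[\rho]=\mathcal B\cdot[\rho]$. It preserves $\mathcal X_0$. A representation is *elementary* if its image fixes a point of $\mathbb H^2\cup\partial\mathbb H^2$ or preserves a pair of points of $\partial\mathbb H^2$, and *discrete* if its image is a discrete subgroup.

The problem comes from Julien Marché and Maxime Wolff, "Six-point configurations in the hyperbolic plane and ergodicity of the mapping class group", arXiv:1509.02290 (2015). It asks for a proof or disproof of the conjecture that every non-elementary, non-discrete $\rho$ with $[\rho]\in\mathcal X_0$ has dense orbit in $\mathcal X_0$. The conjecture is true.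

**Theorem 1.** If $\rho$ is non-elementary, non-discrete and $[\rho]\in\mathcal X_0$, then $B_6(S^2)\cdot[\rho]$ is dense in $\mathcal X_0$.

**Theorem 2.** For $[\rho]\in\mathcal X_0$, the orbit is dense iff $\rho$ is non-elementary and non-discrete. For non-elementary $[\rho]\in \mathcal X_0$ the following are equivalent:

1. the orbit is not dense;
2. $\rho$ is discrete;
3. for every sextuple in the orbit, $s_{x_3}s_{x_2}s_{x_1}$ is not elliptic of infinite order;
4. the orbit contains some $[(a,a,b,b,c,c)]$, with $a,b,c$ not collinear, such that either $|\det(a,b,c)|\ge1$, or $a,b,c$ are the midpoints of the sides of a hyperbolic triangle which has angle sum $2\pi/q$ $(q\ge3)$, or angles $(\frac{2\pi}q,\frac\pi q,\frac\pi q)$ with $q\ge5$ odd, or angles $(\frac{2\pi}q,\frac{2\pi}q,\frac{2\pi}q)$ with $q\ge7$, $3\nmid q$.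

Moreover, for every $[\rho]\in\mathcal X_0$ some sextuple in the orbit has $|\det(x_1,x_2,x_3)|<1$.

Textbook facts used: *Selberg's lemma* (a finitely generated linear group has a torsion-free subgroup of finite index; since a finite cyclic subgroup injects into its cosets, the orders of torsion elements are bounded); *Poincaré's polygon theorem* (if the sides of a hyperbolic polygon are paired by isometries so that every vertex cycle has angle sum $2\pi/n$, $n$ an integer, the pairings generate a discrete group; likewise the reflections in the sides of a triangle with angles $\pi/l,\pi/m,\pi/n$ generate a discrete group); and the *transfer* for a subgroup of index $2$ with real coefficients.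

## 3. Euler class zero means $x_6\cdots x_1=-1$

**Step 1: the Euler class as an integer $k$.** Let $\tilde s_x\in\widetilde{\mathrm{PSL}_2(\mathbb R)}$ be the endpoint of the lift of the path $\exp(sx)$, $0\le s\le\frac\pi2$. Then $\tilde s_x^2=z$ is the class of a full turn, independent of $x$, and generates the center. In $\mathrm{SL}_2(\mathbb R)$ we have $\tilde s_x\mapsto x$ and $z\mapsto-1$. For a point of $\operatorname{Sex}$ write $\tilde s_{x_6}\cdots\tilde s_{x_1}=z^k$. Then $x_6\cdots x_1=(-1)^k$, and $k$ is locally constant.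

Take the double cover, corresponding to $\Gamma$, of the presentation complex of $\Gamma_o$. It has two vertices $v,v'$, edges $e_i$ from $v$ to $v'$ and $e_i'$ from $v'$ to $v$ over $c_i$, two hexagons, and for each $i$ two bigons with the same boundary loop $e_ie_i'$. Keep one bigon for each $i$; this does not change $\pi_1$. The hexagons have boundaries $e_1e_2'e_3e_4'e_5e_6'$ and $e_1'e_2e_3'e_4e_5'e_6$. So each of the $12$ edges occurs once, positively, in the hexagons and once, positively, in the bigons. At $v$ the bigon of index $i$ joins the end of $e_i'$ to the start of $e_i$, and the hexagon corners join the end of $e_i'$ to the start of $e_{i+1}$. The link of $v$ is therefore one 12-cycle, and likewise at $v'$. We have a closed surface, oriented by taking hexagons positive and bigons negative, with $\chi=2-12+8=-2$. Lift $\rho(e_i)$ and $\rho(e_i')$ to $\tilde s_{x_i}$. The obstruction is $k$ on each hexagon and $1$ on each bigon, so $e(\rho|_\Gamma)=\pm(2k-6)$ and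
$$e(\rho|_\Gamma)=0\iff k=3 .$$

**Step 2: splitting into two triples.** If $k=3$ then $x_6\cdots x_1=-1$. Since $(x_6x_5x_4)^{-1}=-x_4x_5x_6$, the latter says $x_3x_2x_1=x_4x_5x_6$. With $y_1=x_6$, $y_2=x_5$, $y_3=x_4$ and $m(X)=x_3x_2x_1$ this is
$$m(X)=x_3x_2x_1=y_3y_2y_1=m(Y).\tag{4}$$
Let $\mathcal S$ be the set of sextuples $(X;Y)$ satisfying (4). By (2), $X$ and $Y$ have the same $t$, $w$, $A$. Let $\mathcal S^*$ be $\mathcal S$ without the sextuples of six equal points.

**Lemma 1.** $\mathcal S^*$ is connected. Hence $\mathcal S$ is connected, $k\equiv3$ on $\mathcal S$, and $\mathcal X_0=\mathcal S/\mathrm{PSL}_2(\mathbb R)$.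

*Proof.* We show that $m$ is a submersion with connected fibers on nonconstant triples, and then take the fiber product.

*Submersion.* Let $\dot x_i=[\xi_i,x_i]=\big((1-\mathrm{Ad}\,x_i)\xi_i\big)x_i$. Every tangent vector has this form. Then
$$\dot m\,m^{-1}=(1-\mathrm{Ad}\,x_3)\xi_3+\mathrm{Ad}\,x_3(1-\mathrm{Ad}\,x_2)\xi_2+\mathrm{Ad}(x_3x_2)(1-\mathrm{Ad}\,x_1)\xi_1 .$$
A vector orthogonal to all of these is fixed by $s_{x_3}$, hence by $s_{x_2}$, hence by $s_{x_1}$, so it lies in $\bigcap\mathbb Rx_i$. So $m$ is a submersion to $\mathrm{SL}_2(\mathbb R)$ on the set $S^\circ$ of nonconstant triples. $S^\circ$ is connected, being the complement of a submanifold of codimension $4$.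

*Fibers with $t\ne0$.* Let $g=-(t+w_g)$ be in the image. All values are $>1$. The space of shapes $\{A_i>1,\ (3)\}$ is
$$A_2=A_1A_3\pm\sqrt{(A_1^2-1)(A_3^2-1)-t^2}$$
over the connected domain $A_1,A_3>1$, $(A_1^2-1)(A_3^2-1)\ge t^2$. Both roots are $>1$, because $(A_1A_3-1)^2-(A_1^2-1)(A_3^2-1)=(A_1-A_3)^2\ge0$ and $t\ne0$. So the shape space is two graphs glued along the nonempty set where the root is $0$, hence connected. The Gram matrix of a shape has determinant $-t^2<0$ and a $2\times2$ minor $1-A_3^2<0$, so its signature is $(2,1)$. The shape is thus realized in $\mathbb H^2$ with the given sign of $t$, uniquely up to the free action of $\mathrm{SO}_0(2,1)$. Putting $x_1$ at a base point, $x_2$ on a fixed ray and $x_3$ on the side given by the sign of $t$ gives a continuous section $\xi(s)$. The vectors $w(\xi(s))$ have $b(w,w)=t^2-1$ and $b(w,x_1)=-A_1<0$, so they are all future timelike, or all future null, or all spacelike. In each case such vectors form one $\mathrm{SO}_0(2,1)$-orbit with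 connected stabilizers (rotations, parabolics, boosts). The fiber is homeomorphic to $\{(s,h):h\,w(\xi(s))=w_g\}$, a principal $\mathrm{Stab}(w_g)$-bundle over the shape space, hence connected.

*Fibers with $t=0$.* Now $b(w_g,w_g)=-1$ and $V(x_1)>0$, so $w_g=o\in\mathbb H^2$. The triple lies on a line, on which $s_{x_3}s_{x_2}s_{x_1}$ acts by $\sigma\mapsto2(\sigma_1-\sigma_2+\sigma_3)-\sigma$. It equals $s_o$, so the line contains $o$, and in coordinates centered at $o$ the triple is $(\sigma_1,\sigma_1+\sigma_3,\sigma_3)$ with $(\sigma_1,\sigma_3)\ne0$. Conversely, for such a triple $w\in\mathbb H^2$ and $s_w=s_o$, so it lies in the fiber. The fiber is a continuous image of $(\mathbb R^2\setminus0)\times S^1$, hence connected.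

*Conclusion.* Let $P^\circ=\{(X;Y):X,Y\in S^\circ,\ m(X)=m(Y)\}$. Its projection to $X\in S^\circ$ is surjective, a submersion (hence open), with connected fibers and connected base, so $P^\circ$ is connected. If $X\equiv o$ is constant and $Y$ is not, then $m(X)=-o$, and $X$ is a limit of nonconstant triples with the same product (let $(\sigma_1,\sigma_3)\to0$). The same holds with $X,Y$ exchanged. If both are constant they are equal. So $P^\circ\subset\mathcal S^*\subset\overline{P^\circ}$ and $\mathcal S^*$ is connected. Constant sextuples are limits of $(o,p,p,p,p,o)\in\mathcal S^*$, and for them $\tilde s_o^6=z^3$, i.e. $k=3$. Hence $\mathcal S$ is connected and $k\equiv3$ on it. $\square$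

**Step 3: the manifold $M$.** The differential of $(X;Y)\mapsto m(X)m(Y)^{-1}$ on $\mathcal S^*$ has image with orthogonal complement in the intersection of all six lines $\mathbb Rx_i$, which is $0$. So $\mathcal S^*$ is a $9$-manifold. $\mathrm{PSL}_2(\mathbb R)$ acts on it freely (an orientation-preserving isometry with two fixed points is trivial) and properly. Hence
$$M:=\mathcal S^*/\mathrm{PSL}_2(\mathbb R)=\mathcal X_0\setminus\{\text{point}\}$$
is a connected smooth $6$-manifold, dense in $\mathcal X_0$.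

**Step 4: elementary means collinear.** A half-turn fixes only its center in $\mathbb H^2\cup\partial\mathbb H^2$, and preserves a pair in $\partial\mathbb H^2$ only if its center lies on the corresponding line. So the elementary classes in $\mathcal X_0$ are exactly the collinear sextuples.

## 4. The calculus of leapfrog moves

The inverse move is $L_i^{-1}:(a,b)\mapsto(s_ab,a)$. Since $s_b(a)\,b=bab^{-1}b=ba$, the moves preserve the matrix product of the two points involved. For $i=6$ use the cyclic form $x_1x_6x_5\cdots x_2=-1$. So $\mathcal B$ preserves $\mathcal S$.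

* (M1) $L_1,L_2$ act on $X$ preserving $m(X)$, and $L_5^{-1},L_4^{-1}$ act in the same way on $Y$. For instance $L_5^{-1}$ sends $(x_5,x_6)=(y_2,y_1)$ to $(s_{y_2}y_1,y_2)$, i.e. $(y_1,y_2)\mapsto(y_2,s_{y_2}y_1)$. Elements of the $\langle L_1,L_2\rangle$-orbit of $X$ (similarly for $Y$) are called *placements*. They have the same $t,w,A$.
* (M2) $L_2^{-1}$ then $L_1^{-1}$ gives $(x_1,x_2,x_3)\mapsto(x_1,s_{x_2}x_3,x_2)\mapsto(s_{x_1}s_{x_2}x_3,x_1,x_2)=(A^{-1}x_3,x_1,x_2)$. Its cube is $X\mapsto A^{-1}X$. Hence $[(A^kX;Y)]$ and $[(X;A^kY)]$ lie in the orbit for all $k\in\mathbb Z$.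
* (M3) A consecutive triple $(x_i,x_{i+1},x_{i+2})$, $1\le i\le4$, can be moved unchanged to positions $1,2,3$: the point before it jumps over it by $L_{i-1},L_i,L_{i+1}$, and we repeat.

**Definition.** $\mathcal T=\mathcal T(\rho)$ is the set of values $|\det(x_1,x_2,x_3)|$ over the orbit. By (M3) all consecutive triples at positions $i,i+1,i+2$, $1\le i\le4$, of orbit elements give values in $\mathcal T$. For example, a collinear class has $\mathcal T=\{0\}$.

* (M4) For any placement $X$, all $k$ and $i<j$: $|\det(x_i,x_j,A^ky_3)|\in\mathcal T$. By (M2) take $k=0$. Now use positions $2,3,4$ of $(x_1,x_2,x_3,y_3,\dots)$, of $(A^{-1}x_3,x_1,x_2,y_3,\dots)$, and of $(s_{x_1}x_2,x_1,x_3,y_3,\dots)$.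
* (M5) $L_{i+1}^{-1}$ then $L_i^{-1}$ gives $(z,z,y)\mapsto(z,s_zy,z)\mapsto(y,z,z)$. So equal consecutive pairs jump over other points unchanged, in both directions.
* (Mirror) $x\mapsto-gxg^{-1}$ with $\det g=-1$ preserves $\mathbb H^2$ and $\mathcal S$, commutes with the moves, and changes the sign of $t=-\frac12\mathrm{tr}(x_3x_2x_1)$.
* (Reversal) $(X;Y)\mapsto(Y;X)$, i.e. $x_i\mapsto x_{7-i}$, preserves $\mathcal S$ and conjugates $L_i$ to $L_{6-i}^{-1}$ (indices mod $6$).

Mirror preserves $\mathcal T$, and so does reversal, by (M3) for positions $4,5,6$. So when only $\mathcal T$ matters, or the conclusion is symmetric, we may assume $t\ge0$ and exchange $X$ and $Y$. When $t\ne0$ we write $D:=t>0$.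

**Cyclic rotation.** Put $x_2'=s_{x_1}x_2=2A_3x_1-x_2$ and
$$X^{(0)}=X,\qquad X^{(1)}=(x_2',\,s_{x_1}x_3,\,x_1),\qquad X^{(2)}=(X^{(1)})^{(1)}=(A^{-1}x_3,\,s_{x_2'}x_1,\,x_2').$$
$X^{(1)}$ is obtained by $L_1^{-1}$ then $L_2^{-1}$. For $X^{(2)}$ use $s_{x_2'}s_{x_1}=s_{x_1}s_{x_2}$. Further $(X^{(2)})^{(1)}=A^{-1}X$: with $s_i=s_{x_i}$ we have $s_{A^{-1}x_3}=s_1s_2s_3s_2s_1$, which maps $s_{x_2'}x_1=s_1s_2x_1$ to $s_1s_2s_3x_1=A^{-1}x_1$ and $x_2'=s_1x_2$ to $s_1s_2s_3x_2=A^{-1}x_2$. The values rotate,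
$$(A_1,A_2,A_3)^{(1)}=(A_2,A_3,A_1),$$
so $V(x_2')=A_1^{(1)}=A_2$. We call $A^{-1}x_3,x_2',x_1,x_3$ and their $A$-translates the *arcs* of $X$. Each arc is, up to a power of $A$, the third entry of some $X^{(j)}$.

## 5. Small configurations, and how far twisting alone goes

**Collinear sextuples.** On a line, the product of the six half-turns is trivial iff $\sum(-1)^i\sigma_i=0$, and the moves act linearly. All classes in the orbit are collinear, so $t=0$ throughout. But $(x_1,x_2,x_3,x_3,x_2,x_1)$ satisfies (4) for any triple, so the continuous function $|t|$ takes all values in $[0,\infty)$ on $\mathcal X_0$. Hence elementary orbits are not dense.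

**Doubled triples.** $(a,a,b,b,c,c)$ has product $c^2b^2a^2=-1$, so it lies in $\mathcal S$. By (M5) it is equivalent to
$$(a,b,b,a,c,c)\sim(a,b,b,c,c,a)\sim(a,b,c,c,b,a),$$
that is, to $(X;X)$ with $X=(a,b,c)$.

**Discrete classes have non-dense orbits.** If $\rho$ is discrete, $\rho(\Gamma_o)$ has no elliptic of infinite order, and torsion orders are bounded by Selberg's lemma. So $\mathcal T\cap(0,1)$ is finite, while $|t|$ takes all values on $\mathcal X_0$. The orbit misses a nonempty open set.

**Twisting.** The direct way to prove density is this. If $t(X)$ is irrational, the rotations $A^k$ are dense among rotations about $\hat w$, so by (M2) the orbit closure contains the circle of all $[(R_\theta X;Y)]$, where $R_\theta$ rotates by $\theta$ about $\hat w$. Conjugating by $\mathcal B$ one gets many such circles and hopes to fill $M$. For instance $[(X;X)]$ with $t(X)=\frac14$ has such a circle in its closure. The approach stops at two points.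

First, one needs an irrational value. Let $G=\rho(\Gamma_o)$ be non-discrete and non-elementary. The Lie algebra of its closure is nonzero and $\mathrm{Ad}(G)$-invariant. A proper invariant subspace, or its orthogonal, would give an invariant line and make $G$ elementary. So $G$ is dense in $\mathrm{PSL}_2(\mathbb R)$, and as torsion orders are bounded it contains elliptics of infinite order. But nothing says that one of them has the form $s_{x_3}s_{x_2}s_{x_1}$ for a sextuple in the orbit. Second, even if the circles fill an open set, the closure could end along a wall of classes with no irrational value.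

Both points are settled by the following theorem. Its proof is a descent: the smallest positive element of $\mathcal T$ can always be undercut unless the configuration is very special.

**Theorem A.** Let $[\rho]\in\mathcal X_0$ be non-elementary with no irrational value in $\mathcal T$. Then $\rho$ satisfies (4) of Theorem 2 and is discrete.

**Theorem B.** Let $[\rho]\in M$ and suppose $\mathcal T(\rho)$ contains an irrational value. Then the orbit closure of $[\rho]$ in $M$ has nonempty interior.

Sections 6–10 prove Theorem A, Sections 11–12 Theorem B. Section 13 combines them, the wall being too thin because (4) describes a family of low dimension.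

## 6. Fans and sectors around the axis $\mathbb Rw$

The descent has to compare $y_3$ with the points of $X$. We cut $\mathbb H^2$, modulo $A$, into three sectors.

**Definition (direction, sector).** Let $D>0$. The *direction* of $z\notin\mathbb Rw$ is its class in $\mathfrak{sl}_2/\mathbb Rw$ up to positive scale. We orient $\mathfrak{sl}_2/\mathbb Rw$ by $\det(w,\cdot,\cdot)$. Put
$$\mathrm{Sec}(X)=\{z\in\mathbb H^2\setminus\mathbb Rw:\ z=\lambda_1x_1+\lambda_3x_3+\mu w,\ \lambda_1,\lambda_3\ge0,\ \mu\in\mathbb R\}.$$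
For example, if $D<1$, then $w=\sigma o$ with $o\in\mathbb H^2$ the fixed point of $A$, the direction of $z$ is the initial direction of the geodesic $oz$, and $\mathrm{Sec}(X)$ is the angular sector at $o$ between the rays $ox_1$ and $ox_3$.

By (2), $\det(w,x_1,x_3)=-A_2\det(x_2,x_1,x_3)=A_2D>0$, and likewise for $X^{(1)},X^{(2)}$. So the directions of $A^{-1}x_3,x_2',x_1,x_3$ (the *fan*) turn positively, each step by less than $\pi$. The sectors of $X^{(2)},X^{(1)},X^{(0)}$ lie between consecutive ones, and $A$ maps the first direction to the last.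

**Covering property.** *Every $z\in\mathbb H^2\setminus\mathbb Rw$ has a translate $A^kz$ in some $\mathrm{Sec}(X^{(j)})$, $j=0,1,2$.*

If $D<1$, $A$ rotates the circle of directions by the total angle of the fan (mod $2\pi$), so the $A$-translates of the fan, laid end to end, cover the circle. If $D=1$, $w$ is future null, and $V>0$ on $\mathbb H^2$ descends to $\mathfrak{sl}_2/\mathbb Rw$ because $V(w)=0$. The directions of points of $\mathbb H^2$ form the affine line $\{V=1\}$ mod $\mathbb Rw$. As $A$ is conjugation by $1+w=\exp(w)$ with $w$ nilpotent, it is unipotent with one Jordan block of size $3$, so it acts on this line by a nontrivial translation. If $D>1$, $w$ is spacelike and $\mathfrak{sl}_2/\mathbb Rw\cong w^\perp$ has signature $(1,1)$. The projection $z+\frac{V(z)}{D^2-1}w$ of $z\in\mathbb H^2$ is timelike, and it has negative product with $z$, so it is future. The directions form an open interval on which $A$ acts by a nontrivial boost. In the last two cases the directions of $\mathbb H^2$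 fill an interval in which the fan is increasing from a point to its image by $A$. So $A$ translates positively and the fan is a fundamental interval.

**Coordinates.** *$z\mapsto(\text{direction},V(z))$ is a homeomorphism from $\{z\in\mathbb H^2:V(z)\ge1\}$ onto $(\text{directions})\times[1,\infty)$.* For $D<1$, $V=\sigma\cosh d(o,\cdot)$ with $\sigma<1$; these are polar coordinates and $V\ge1$ excludes $o$. For $D=1$, choose $u$ with $V(u)=1$ representing the direction. Then $z=vu+\mu w$ with $v=V(z)$, and $v^2b(u,u)-2v\mu=-1$ determines $\mu$. For $D>1$, $z=\lambda u+\mu w$ with $u\in w^\perp$ unit future timelike, $\mu=-V/(D^2-1)$ and $\lambda=\sqrt{1+V^2/(D^2-1)}$.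

## 7. Reduced triples and the key lemma

**Definition (reduced).** A triple with $D>0$ (so all $A_k>1$) is *reduced* if $A_i\le A_jA_k$ for all $\{i,j,k\}=\{1,2,3\}$. By the hyperbolic law of cosines this says that the triangle $x_1x_2x_3$ has no obtuse angle. It is invariant under $X\mapsto X^{(1)}$. For example, values $(2,5,2)$ have $t^2=8$ and are not reduced. Replacing $5$ by $2\cdot4-5=3$ gives the reduced values $(2,3,2)$ with the same $t^2=8$.

**Lemma 2.** Every $X$ with $D>0$ has a reduced placement.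

*Proof.* $L_1^{-1}$ gives $(s_{x_1}x_2,x_1,x_3)$ with values $\{A_3,A_2,2A_2A_3-A_1\}$. By cyclic rotation any $A_k$ may be replaced by $2A_iA_j-A_k$. If $A_k>A_iA_j$ do so; the sum of the values decreases. Suppose this never stops, all sums being at most $N$. With $u_i=A_i-1$, (3) reads
$$D^2=2(u_1u_2+u_1u_3+u_2u_3)-u_1^2-u_2^2-u_3^2+2u_1u_2u_3.\tag{5}$$
If $u_1$ is the smallest, then since $2u_2u_3-u_2^2-u_3^2\le0$, $D^2\le2u_1(u_2+u_3+u_2u_3)\le2u_1(2N+N^2)$. So all $u_i\ge\varepsilon$ with a fixed $\varepsilon>0$. A step replaces $A_k=A_iA_j+q$ by $A_iA_j-q$ and decreases the sum by $2q$. The next step is at another index, say $i$, so $A_i>A_j(A_iA_j-q)$, which gives $q>A_i(A_j^2-1)/A_j\ge A_j-1\ge\varepsilon$. Every step decreases the sum by more than $2\varepsilon$, which is impossible. $\square$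

**Lemma 3.** Let $X$ be reduced, $D>0$, and $u\le v\le\bar w$ the sorted $u_i$. Then $D^2\ge3uv$ and $D^2>u\bar w$.

*Proof.* Reducedness gives $v\le\bar w\le u+v+uv$. By (5), $D^2-3uv$ and $D^2-u\bar w$ are concave in $\bar w$, so we check the ends. At $\bar w=v$: $D^2=4uv-u^2+2uv^2\ge3uv$ and $D^2-u\bar w=3uv-u^2+2uv^2\ge2uv>0$. At $\bar w=u+v+uv$ the largest value is the product of the others, so $D^2=(A_u^2-1)(A_v^2-1)=uv(u+2)(v+2)\ge4uv$, where $A_u=1+u$ and $A_v=1+v$, and $D^2-u\bar w=u(uv^2+2v^2+3v+uv-u)>0$. $\square$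

**Lemma 4.** Let $X$ be reduced, $D>0$, and $\min(A_1,A_3)=\min(A_1,A_2,A_3)$. With $s=A_1+A_3-1$, $E=2A_1A_3-A_2$,
$$F:=s^2-2(A_1+A_3)sE+(1+2A_2)E^2>0 .$$

*Proof.* This is the one computational inequality. We show that $F$ is concave in a suitable variable and check the ends. $F$ is symmetric in $A_1,A_3$, so let $x=A_1$ be the minimum, $y=A_2$, $z=A_3$: $1<x\le y,z$, $y\le xz$, $z\le xy$. Put $n=xz$, $e=n-y\ge0$, so $E=n+e$, and $B=(x^2-1)(z^2-1)=(n+1)^2-(s+1)^2$. By (3), $D^2=B-e^2$; as $n^2-e^2=yE$, this is $D^2=yE+2n-s^2-2s$. Hence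
$$(s+E)^2-4nE+2ED^2=s^2+2sE+E^2-4nE+2yE^2+2E(2n-s^2-2s)=s^2-2s(s+1)E+(1+2y)E^2=F.$$
For fixed $x,z$, $F=(s+n+e)^2-4n(n+e)+2(n+e)(B-e^2)$ has $F''(e)=2-4n-12e<0$. The range of $e$ is $0\le e\le n-\max(x,z/x)$.

*End $e=0$.* With $k=(x-1)(z-1)>0$ we have $s=n-k$, $B=k(2n+2-k)$, and
$$F=(2n-k)^2-4n^2+2nk(2n+2-k)=k\,[k+2n(2n-k)]>0,$$
since $k<n$.

*End $y=x$, $x\le z\le x^2$.* Here $E=x(2z-1)$, $D^2=1+2x^2z-2x^2-z^2=(z-1)(2x^2-z-1)$, $s+E=(z-1)+2xz$. So
$$(s+E)^2-4nE=(z-1)^2+4xz(z-1)-4x^2z(z-1)=(z-1)[(z-1)-4xz(x-1)],$$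
and $F=(z-1)g(z)$ with $g(z)=2x(2z-1)(2x^2-z-1)+(z-1)-4xz(x-1)$, concave in $z$. As $2x^2-x-1=(2x+1)(x-1)$, $g(x)=(x-1)(4x^2-1)(2x-1)>0$. Also $g(x^2)=(x-1)(4x^4-2x^2-x+1)>0$. So $g>0$ on $[x,x^2]$.

*End $y=z/x$, $z\ge x^2$.* Here $E=z(2x^2-1)/x$, $D^2=(x^2-1)(z^2-x^2)/x^2$ and $s+E=(x-1)+z(2x-1)(x+1)/x$. Therefore
$$x^3F=x^3(x-1)^2+2x^2(x-1)(2x-1)(x+1)z+x(2x-1)^2(x+1)^2z^2-4x^3(2x^2-1)z^2+2z(2x^2-1)(x^2-1)(z^2-x^2).$$
The coefficient of $z^2$ is $x(-4x^4+4x^3+x^2-2x+1)=-(x-1)(4x^4-x^2+x)$. That of $z$ is $2x^2(x^2-1)[(2x-1)-(2x^2-1)]=-4x^3(x-1)(x^2-1)$. Hence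
$$\frac{x^3F}{x-1}=2(2x^2-1)(x+1)z^3-(4x^4-x^2+x)z^2-4x^3(x^2-1)z+x^3(x-1).$$
As $z\ge x^2$, the first two terms are at least $z^2h\ge zx^2h$ with $h=2x^2(2x^2-1)(x+1)-(4x^4-x^2+x)=4x^5-2x^3-x^2-x\ge0$. So the sum is at least
$$zx^3(4x^4-6x^2-x+3)+x^3(x-1)=zx^3(x-1)(4x^3+4x^2-2x-3)+x^3(x-1)>0.\qquad\square$$

**Coordinates $t_k$.** For a placement $X$ with $D>0$ write $z=t_1x_1-t_2x_2+t_3x_3$. Then $t_k(z)=b(m_k,z)$ with
$$m_1=\tfrac{x_2\times x_3}D,\quad m_2=\tfrac{x_1\times x_3}D,\quad m_3=\tfrac{x_1\times x_2}D,$$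
and $D|t_k(z)|=|\det(x_i,x_j,z)|$ for $\{i,j,k\}=\{1,2,3\}$, $t_k(w)=A_k$. For $z=\lambda_1x_1+\lambda_3x_3+\mu w$,
$$t_1=\lambda_1+\mu A_1,\qquad t_2=\mu A_2,\qquad t_3=\lambda_3+\mu A_3.\tag{6}$$
By (M4), $D|t_k(A^ly_3)|\in\mathcal T$ for all $l$. Part (c) of the next lemma therefore says: if $y_3$ is low (small $V$) and no translate of it coincides with a point of the fan, then $\mathcal T$ contains a value strictly between $0$ and $D$.

**Lemma 5 (key lemma).** Let $X$ be reduced, $D>0$, $a=\min_kA_k$, $z\in\mathrm{Sec}(X)$, $1\le V(z)\le a$. Then: (a) $t_2(z)>-1$. (b) $t_1,t_2,t_3\ge1$ do not all hold. (c) If $|t_k(z)|\in\{0\}\cup[1,\infty)$ for $k=1,2,3$, then $z\in\{x_1,x_3\}$; in particular some $t_k(z)=0$.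

*Proof of (a).* Put $m=m_2$, $\tau=t_2(z)$, $Y=V(z)$, $c=D^2-1$ (in this part $Y$ is a number). Then $b(m,m)=(A_2^2-1)/D^2$, $b(m,w)=A_2$, $b(w,w)=c$, and the Gram determinant of $(m,w,z)$ is $\le0$. Written out,
$$J(\tau):=c\tau^2+2A_2Y\tau+\frac{(A_2^2-1)(Y^2-1)-D^2}{D^2}\ge0,$$
$$D^2J(-1)=\big(D^2-(A_2+1)(Y+1)\big)\big(D^2-(A_2-1)(Y-1)\big).$$
The last factor is $>0$: $(A_2-1)(Y-1)\le u_2(a-1)\le u\bar w<D^2$ by Lemma 3.

If $D\le1$, then $D^2<4\le(A_2+1)(Y+1)$, so $J(-1)<0$. For $D<1$, $\{J\ge0\}$ is an interval centered at $A_2Y/(1-D^2)>0$ not containing $-1$. For $D=1$, $J$ is increasing. In both cases $\tau>-1$.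

Let $D>1$. Put $z^\perp=z+\frac Ycw$ and $m^\perp=m-\frac{A_2}cw$, both in $w^\perp$, of signature $(1,1)$. Then $b(z^\perp,z^\perp)=-1-Y^2/c<0$, and
$$b(m^\perp,m^\perp)=\frac{A_2^2-1}{D^2}-\frac{A_2^2}c=\frac{1-A_2^2-D^2}{cD^2}<0 .$$
So $b(m^\perp,z^\perp)=t_2(z)+A_2V(z)/c$ is nonzero, of constant sign for $z\in\mathbb H^2$. At $x_2'=2A_3x_1-x_2$ we have $t_2=1$ and $V=A_2$, so the sign is $+$. Hence $\tau>-A_2Y/c$, the vertex of the convex parabola $J$. If $J(-1)<0$, then $-1$ is strictly between the roots, and $\tau$, lying right of the vertex with $J(\tau)\ge0$, is at least the larger root; so $\tau>-1$. If $J(-1)\ge0$, then $D^2\ge(A_2+1)(Y+1)>1+A_2Y$, so $-A_2Y/c>-1$ and $\tau>-1$.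

*Proof of (b).* We move $z$ along levels of $V$ by $\dot z=w\times z$ and watch the $t_k$. The flow preserves $\mathbb H^2$ and $V$, and $\det(w,z,\dot z)=b(w\times z,w\times z)=D^2-1+V^2>0$ on $\{V\ge1\}$, so the direction turns positively. Each level $\{V=v\}$, $v\ge1$, is a connected curve without fixed points, so the flow is transitive on it. By (1) and $b(w,x_1)=-A_1$, $b(w,x_2)=-E$, $b(w,x_3)=-A_3$,
$$D\dot t_1=E\,b(x_3,z)-A_3b(x_2,z),\quad D\dot t_3=A_1b(x_2,z)-E\,b(x_1,z),\quad D\dot t_2=A_1b(x_3,z)-A_3b(x_1,z).$$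
Insert $z=\lambda_1x_1+\lambda_3x_3+\mu w$; the $\mu$-terms cancel as $w\times w=0$. With $E-A_1A_3=A_1A_3-A_2$ and, by (3), $EA_2-A_3^2=A_1^2+D^2-1$, $EA_2-A_1^2=A_3^2+D^2-1$,
$$D\dot t_1=-\lambda_1(A_1^2+D^2-1)-\lambda_3(A_1A_3-A_2),$$
$$D\dot t_3=\lambda_1(A_1A_3-A_2)+\lambda_3(A_3^2+D^2-1),\tag{7}$$
$$D\dot t_2=\lambda_3(A_2A_3-A_1)-\lambda_1(A_1A_2-A_3).$$
All brackets are $\ge0$, and $A_i^2+D^2-1>0$. So in $\mathrm{Sec}(X)$ at fixed $V\ge1$, going from the direction of $x_1$ to that of $x_3$, $t_1$ strictly decreases and $t_3$ strictly increases. On the direction of $x_1$ ($\lambda_3=0$), $t_1=\lambda_1+\mu A_1=-b(x_1,z)=\cosh d(x_1,z)$. On that of $x_3$, $t_3=\cosh d(x_3,z)$.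

*Case 1: $\min(A_1,A_3)=a$. Here even $t_1,t_3\ge1$ is impossible.* Let $K=\{z\in\mathrm{Sec}(X):1\le V\le a,\ t_1\ge1,\ t_3\ge1\}$. It is compact, by the coordinates of Section 6. Suppose $K\neq\emptyset$ and let $z^*\in K$ maximize $V$.

If $V(z^*)=a=A_1$: the level $V=A_1$ contains $x_1$, where $t_1=1$. So on it $t_1\le1$ in the sector, with equality only at $x_1$. Thus $z^*=x_1$, but $t_3(x_1)=0$. The case $V(z^*)=a=A_3$ is symmetric.

So $V(z^*)<a$. Suppose $t_1(z^*)>1$. If $z^*$ is on the direction of $x_3$, then $t_3=\cosh d(x_3,z^*)>1$, as $V(z^*)<A_3=V(x_3)$. Otherwise a small move towards $x_3$ at fixed $V$ makes $t_3>1$ and keeps $t_1>1$. In both cases we can then increase $V$ slightly at fixed direction and stay in $K$, contradicting maximality. Hence $t_1(z^*)=1$, and symmetrically, using $V(z^*)<A_1$, $t_3(z^*)=1$. So $z^*=x_1-t_2x_2+x_3$. Now $V(z^*)=A_1+A_3-Et_2\ge1$ gives $t_2\le s/E$ (and $E\ge A_1A_3>0$), while $-b(z^*,z^*)=1$ reads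
$$P(t_2):=t_2^2-2(A_1+A_3)t_2+1+2A_2=0 .$$
As $E\ge A_1A_3\ge s$, we have $t_2\le s/E\le1$, in the range where $P$ decreases. So $P(t_2)\ge P(s/E)=F/E^2>0$ by Lemma 4, a contradiction.

*Case 2: $A_2=a$.* Suppose $t_2(z)\ge1$. Along the sector $\lambda_3/\lambda_1$ increases, so by (7) $\dot t_2$ changes sign at most once, from $\le0$ to $\ge0$. Hence we can move $z$ at fixed $V$ to a point $z'$ on the direction of $x_1$ or of $x_3$ with $t_2(z')\ge t_2(z)\ge1$.

If $z'$ is on the direction of $x_3$, use the placement $X''=AX^{(2)}=(x_3,\,s_{x_3}x_1,\,Ax_2')$ (as $As_{x_2'}=s_{x_3}s_{x_1}$), reduced with values $(A_3,A_1,A_2)$. Then $z'\in\mathrm{Sec}(X'')$, $t_1''(z')=\cosh d(x_3,z')\ge1$, and $t_3''(z')=\det(x_3,2A_2x_3-x_1,z')/D=\det(x_1,x_3,z')/D=t_2(z')\ge1$, while $A_3''=A_2=a$.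

If $z'$ is on the direction of $x_1$, use $X^{(1)}=(x_2',s_{x_1}x_3,x_1)$. Then $z'\in\mathrm{Sec}(X^{(1)})$, $t_3^{(1)}(z')=\cosh d(x_1,z')\ge1$, and $t_1^{(1)}(z')=\det(2A_2x_1-x_3,x_1,z')/D=t_2(z')\ge1$, while $A_1^{(1)}=A_2=a$.

Both contradict Case 1. So $t_2(z)<1$ in Case 2.

*Proof of (c).* By (a), $t_2\in\{0\}\cup[1,\infty)$. If $t_2\ge1$, then $\mu>0$, so $t_1,t_3>0$ by (6), hence $\ge1$, contradicting (b). So $\mu=t_2=0$, $t_1=\lambda_1$ and $t_3=\lambda_3$ are in $\{0\}\cup[1,\infty)$, and $\lambda_1^2+\lambda_3^2+2A_2\lambda_1\lambda_3=1$. Hence $\{\lambda_1,\lambda_3\}=\{0,1\}$. $\square$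

## 8. $\mathcal T$ is never contained in $[1,\infty)$

We begin the proof of Theorem A. Let $G=\rho(\Gamma_o)$, and suppose $\mathcal T$ has no irrational value. Each value in $\mathcal T\cap(0,1)$ is $\cos\eta$ with a rotation by $2\eta$ of finite order in $G$. Orders are bounded by Selberg's lemma, so $\mathcal T\cap(0,1)$ is finite. There are three cases: (i) $\mathcal T\cap(0,1)\ne\emptyset$; (ii) $\mathcal T\cap(0,1)=\emptyset$ and $0\in\mathcal T$; (iii) $\mathcal T\subset[1,\infty)$. This section shows, for any sextuple in $\mathcal S$, that (iii) is impossible, which also proves the last assertion of Theorem 2.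

Suppose $\mathcal T\subset[1,\infty)$, let $\tau_0=\inf\mathcal T\ge1$, and take orbit elements $(X_n;Y_n)$ with $|\det X_n|\to\tau_0$. Only $\mathcal T$ matters. So by Lemma 2, mirror, reversal and passing to a subsequence we may assume that $D_n=\det X_n>0$, $X_n$ and $Y_n$ are reduced, and the minimal value of $Y_n$ is at most $a_n:=\min_kA_k(X_n)$.

**Step 1: the case $a_n\ge1+\varepsilon$ for some $\varepsilon>0$ and infinitely many $n$.** We pass to a limit and use Lemma 5. For these $n$, Lemma 3 gives $v\le D_n^2/3\varepsilon$ and $\bar w<D_n^2/\varepsilon$, so the values are bounded. After isometries and passing to a subsequence, $X_n\to X_\infty$, reduced, with $D_\infty=\tau_0$. By cyclic rotation choose $Y_n$ with $V(y_3)$ minimal among its values, so $1\le V(y_3)\le a_n$. As $D_n\ge1$, $w$ is not timelike and $y_3\notin\mathbb Rw$. Replacing $X_n$ by some $X_n^{(j)}$, with $j$ constant on a subsequence, some $z_n=A^ky_3$ lies in $\mathrm{Sec}(X_n)$. By (M4), $D_n|t_k(z_n)|\ge\tau_0$ for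 $k=1,2,3$.

The $z_n$ stay bounded. Write $z_n=\lambda_1x_1+\lambda_3x_3+\mu w$, $c=D_n^2-1\ge0$, $\ell=\lambda_1A_1+\lambda_3A_3$, $Q=\lambda_1^2+\lambda_3^2+2A_2\lambda_1\lambda_3$. Then $V=\ell-c\mu$, and $1=-b(z_n,z_n)=Q+2\mu\ell-c\mu^2=Q+\mu\ell+\mu V$. If $\mu\ge0$: $Q\le1$, $\ell\ge V\ge1$, so $\mu\le\frac12$. If $\mu<0$: $\ell\le V\le a_n$, so $\lambda_i\le1$, and $|\mu|<1/A_2$ by Lemma 5(a) and (6). So we may pass to a limit $z_\infty\in\mathrm{Sec}(X_\infty)$ with $1\le V(z_\infty)\le\min A(X_\infty)$ (note that $z_\infty\notin\mathbb Rw$ because $D_\infty\ge1$), and $|t_k(z_\infty)|\ge\tau_0/D_\infty=1$ for all $k$. This contradicts Lemma 5(c).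

**Step 2: the thin case $a_n\to1$, set-up.** Now the minimal value of $Y_n$ tends to $1$ too. Rotating $X_n$ and $Y_n$ cyclically so that their third values are minimal, we get an orbit element $(x_1,\dots,x_6)$ with
$$d_P=d(x_1,x_2)\le\tfrac12,\qquad d_Q=d(x_5,x_6)\le\tfrac12 .$$
Put $d_R=d(x_3,x_4)$, $c_\bullet=\cosh d_\bullet$, $m_P=x_1\times x_2$, $m_R=x_3\times x_4$, $m_Q=x_5\times x_6$. All $d_\bullet>0$, because no $\det$ of consecutive points vanishes. Put $g_P=-x_2x_1=c_P+m_P$, and similarly $g_R=-x_4x_3$, $g_Q=-x_6x_5$. Then $x_6\cdots x_1=-1$ gives $g_Qg_Rg_P=1$. Half-traces of $g_Rg_P=g_Q^{-1}$ and $g_Qg_R=g_P^{-1}$ give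
$$b(m_P,m_R)=c_Q-c_Pc_R,\qquad b(m_R,m_Q)=c_P-c_Rc_Q.\tag{8}$$
Let $\delta=1+2c_Pc_Qc_R-c_P^2-c_Q^2-c_R^2$. Let $r_n$ be the points on the line $x_3x_4$ with $r_0=x_3$, $r_1=x_4$, $r_{n+1}+r_{n-1}=2c_Rr_n$. $L_3^n$ replaces $(x_3,x_4)$ by $(r_n,r_{n+1})$. So with $f_n=\det(x_1,x_2,r_n)=b(m_P,r_n)$ we have $|f_n|\in\mathcal T$. Decompose $m_P$ along the orthogonal sum $\mathrm{span}(r_0,r_1)\oplus\mathbb Rm_R$. As the Gram matrix of $(r_0,r_1)$ is $\begin{pmatrix}-1&-c_R\\-c_R&-1\end{pmatrix}$ and $b(m_R,m_R)=c_R^2-1$,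
$$c_P^2-1=b(m_P,m_P)=\frac{f_0^2+f_1^2-2c_Rf_0f_1}{c_R^2-1}+\frac{b(m_P,m_R)^2}{c_R^2-1}.$$
With (8),
$$f_{n+1}+f_{n-1}=2c_Rf_n,\qquad f_0^2+f_1^2-2c_Rf_0f_1=(c_P^2-1)(c_R^2-1)-(c_Q-c_Pc_R)^2=\delta,\tag{9}$$
and by the recursion the quadratic expression has the same value $\delta$ for every pair $(f_n,f_{n+1})$.

**Step 3: the size of such sequences.** *If $f_{n+1}+f_{n-1}=2\cosh d\,f_n$ and $f_0^2+f_1^2-2\cosh d\,f_0f_1=\delta$ with $d>0$, then $\inf_n|f_n|$ is at most $\frac{\sqrt\delta}2$ if $\delta>0$, equals $0$ if $\delta=0$, and is at most $\frac{\sqrt{-\delta}}{2\sinh(d/2)}$ if $\delta<0$.* Write $f_n=\alpha e^{nd}+\beta e^{-nd}$. The quadratic expression factors as $(f_1-e^df_0)(f_1-e^{-d}f_0)$, so $\delta=-4\alpha\beta\sinh^2d$. If $\delta=0$, one of $\alpha,\beta$ vanishes and the infimum is $0$. Otherwise $f_n=\pm K\sinh(nd-s)$ ($\delta>0$) or $\pm K\cosh(nd-s)$ ($\delta<0$), for some real $s$ and with $K\sinh d=\sqrt{|\delta|}$. Choosing $n$ with $|nd-s|\le d/2$ gives the bounds.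

**Step 4: we may assume $d_R\le d_P+d_Q$, keeping $d_P,d_Q$.** The moves $L_2^{-1},L_1^{-1},L_1^{-1},L_2^{-1}$ send
$$(x_1,x_2,x_3)\mapsto(x_1,s_{x_2}x_3,x_2)\mapsto(a,x_1,x_2)\mapsto(s_ax_1,a,x_2)\mapsto(s_ax_1,s_ax_2,a),\qquad a=s_{x_1}s_{x_2}x_3 .$$
As $x_1x_2=-(c_P-m_P)$ and $(x_1x_2)^{-1}=x_2x_1=-(c_P+m_P)$,
$$a=(c_P-m_P)x_3(c_P+m_P)=(2c_P^2-1)x_3-2c_P\,m_P\times x_3-2f_0m_P,$$
using $x_3m_P-m_Px_3=-2m_P\times x_3$ and $m_Px_3m_P=2f_0m_P-(c_P^2-1)x_3$. Since $\det(m_P,x_3,x_4)=b(m_P,m_R)=c_Q-c_Pc_R$, the new $c_R$ is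
$$c_R'=-b(a,x_4)=2(c_Pc_Q+f_0f_1)-c_R .$$
The lengths $d_P,d_Q$ are unchanged. Suppose $c:=c_R>\cosh(d_P+d_Q)$ and put $q=c_Pc_Q$. Then
$$-\delta=(c-q)^2-(c_P^2-1)(c_Q^2-1)\in(0,(c-q)^2],$$
because $c-q>\sinh d_P\sinh d_Q$. As $\delta<0$, all $f_n$ have the same sign and $|f_n|$ attains its minimum (Step 3). Applying a power of $L_3$, let $|f_0|$ be minimal. As $f_1+f_{-1}=2cf_0$, one of $f_1/f_0$, $f_{-1}/f_0$ lies in $[1,c]$. If it is only the second, apply $L_3^{-1}$ once more, so that $(f_{-1},f_0)$ takes the place of $(f_0,f_1)$. With $\kappa\in[1,c]$ that ratio, (9) gives for the relevant product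
$$\frac{-\delta}{2c-\kappa-1/\kappa}\le\frac{(c-q)^2}{c-1/c}=\frac{c(c-q)^2}{c^2-1}.$$
Therefore
$$c_R-c_R'\ge2(c-q)\Big(1-\frac{c(c-q)}{c^2-1}\Big)=\frac{2(c-q)(cq-1)}{c^2-1}.$$
While $c_R>\cosh(d_P+d_Q)$ we have $c-q\ge\sinh d_P\sinh d_Q>0$, $cq-1\ge q^2-1>0$, and $c$ at most its initial value. So the decrease is bounded below and finitely many repetitions suffice.

**Step 5: end of the thin case.** Now all $d_\bullet\le1$ and $d_P,d_Q\le\frac12$. If $\delta>0$, then $\delta\le\sinh^2d_P\sinh^2d_Q<1$, and some $|f_n|<1$. If $\delta=0$, then $\inf|f_n|=0$. If $\delta<0$, then since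
$$\delta=-(c_R-\cosh(d_P+d_Q))(c_R-\cosh(d_P-d_Q))$$
and $d_R\le d_P+d_Q$, we have $d_R<|d_P-d_Q|$. So some $d_i$ with $i\in\{P,Q\}$ exceeds the sum of the other two lengths $d_j,d_k$. Use the points $r_n'$ of the line $x_1x_2$ moved by $L_1^n$ (resp. of $x_5x_6$ moved by $L_5^n$) and the values $|\det(x_2,x_3,x_4)|=|b(r_n',m_R)|$ (resp. $|\det(x_3,x_4,x_5)|=|b(m_R,r_n')|$), which are in $\mathcal T$. As in (9), these $b(r'_n,m_R)$ satisfy the hypotheses of Step 3 with $d=d_i$ and constant $(c_R^2-1)(c_i^2-1)-b(m_R,m_i)^2$, which equals $\delta$ by (8). As $c_i>\cosh(d_j+d_k)\ge c_jc_k\ge1$,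
$$-\delta=(c_i-c_jc_k)^2-(c_j^2-1)(c_k^2-1)\le(c_i-1)^2=4\sinh^4(d_i/2).$$
So their infimum is at most $\sinh(d_i/2)<1$. All cases contradict $\mathcal T\subset[1,\infty)$. So (iii) is impossible.

## 9. Values $0$ and $\ge1$ only: half-turns on the sides of an ideal triangle

Case (ii): $\mathcal T\cap(0,1)=\emptyset$, $0\in\mathcal T$, $\rho$ non-elementary.

**Step 1: reach a doubled triple.** Take an orbit element with $t=0$. Then $X,Y$ are collinear triples and $w=o\in\mathbb H^2$. By the proof of Lemma 1, a constant triple is $(o,o,o)$ and a nonconstant one lies on a line through $o$. If $X$ or $Y$ were constant, or both on one line, all points would be collinear. So $X\subset\ell$, $Y\subset\ell'$ with distinct lines crossing at $o$. In coordinates on $\ell$ centered at $o$, $\sigma_2=\sigma_1+\sigma_3$ and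
$$L_1:(\sigma_1,\sigma_3)\mapsto(\sigma_1+\sigma_3,\sigma_3),\qquad L_2:(\sigma_1,\sigma_3)\mapsto(\sigma_1,\sigma_3-\sigma_1).$$
These generate $\mathrm{SL}_2(\mathbb Z)$, so the placements realize the full $\mathrm{SL}_2(\mathbb Z)$-orbit of $(\sigma_1,\sigma_3)\ne0$. The same holds for $Y$. Choose $Y$ with $y_3\ne o$. If $\sigma_1,\sigma_3$ were incommensurable, continued fractions would give coprime integers $p,q$ with $p\sigma_1+q\sigma_3$ nonzero and arbitrarily small, and we could take this as the new $\sigma_1$. Then $|\det(x_2,x_3,y_3)|=\sinh|\sigma_1|\sinh\mathrm{dist}(y_3,\ell)\in\mathcal T\cap(0,1)$, a contradiction. So they are commensurable and we reach $\sigma_1=0$, i.e. $X=(o,p,p)$, $p\ne o$. Likewise $Y=(o,r,r)$, $r\ne o$. By (M4), $|\det(o,p,r)|\in\mathcal T$ is nonzero, hence $\ge1$. By (M5),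
$$(o,p,p,r,r,o)\sim(p,p,o,r,r,o)\sim(p,p,r,r,o,o).$$
So (4) of Theorem 2 holds, first alternative.

**Step 2: $|\det(a,b,c)|\ge1$ implies that $\langle s_a,s_b,s_c\rangle$ is discrete.** By (2), $s_cs_bs_a\neq1$ has $|\mathrm{trace}|\ge2$, so it fixes some $\xi\in\partial\mathbb H^2$. Put $P_0=\xi$, $P_1=s_a\xi$, $P_2=s_bP_1$; then $s_cP_2=P_0$. Half-turns have no boundary fixed points, so the $P_i$ are distinct. As $s_a$ exchanges $P_0,P_1$, and so on, $a,b,c$ lie on the sides of the open ideal triangle $\Delta$ with these vertices. Each half-turn exchanges the two half-planes of its side. By induction on length, a nontrivial reduced word maps $\Delta$ into the half-plane, on the far side from $\Delta$, of its first letter: the image under the rest of the word lies beyond a different side, hence on the $\Delta$-side of this one. So $g\Delta\cap\Delta=\emptyset$ for all $g\ne1$, and the group is discrete.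

## 10. A minimal value below $1$: half-turns at midpoints of a triangle

Case (i): $\mathcal T\cap(0,1)$ is finite and nonempty, so $D:=\min(\mathcal T\cap(0,\infty))<1$ exists.

**Step 1: $y_3$ coincides with $x_3$.** Take $(X;Y)$ in the orbit with $\det X=D$ (mirror), $X,Y$ reduced, the minimal value of $Y$ at most $a=\min_kA_k(X)$ (reversal), and $V(y_3)$ the minimal value of $Y$. The conclusion is symmetric: mirror and reversal turn doubled triples into doubled triples, keep the triangle angles, and change the image group at most by a conjugation in the full isometry group. So $1\le V(y_3)\le a$. By (M4) and minimality of $D$, for each $X^{(j)}$ and $k$, $|t_i(A^ky_3)|\in\{0\}\cup[1,\infty)$. Lemma 5(c) gives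
$$\text{whenever }A^ky_3\in\mathrm{Sec}(X^{(j)}),\text{ it is the first or third entry of }X^{(j)}.\tag{10}$$
As $V(y_3)\ge1>\sqrt{1-D^2}=V(\hat w)$, $y_3\notin\mathbb Rw$. So some $A^ky_3$ is in a sector, hence is an arc. Replacing $X$ by a suitable $X^{(j)}$ and $Y$ by a translate $A^{k'}Y$ (M2) we get $y_3=x_3$, and (10) still holds.

**Step 2: $Y=X$.** From (4), $x_2x_1=y_2y_1$ with $x_1\ne x_2$. So $y_1,y_2$ lie on the line $\ell=x_1x_2$, the axis of this translation, with the same oriented displacement $d=d(x_1,x_2)$. Powers of $L_5$ move $(y_1,y_2)$ along $\ell$ by multiples of $d$ and change neither $y_3$ nor $X$. Arrange $d(x_2,y_2)\le d/2$. By (M5), $(x_1,x_2,x_3,x_3,y_2,y_1)\sim(x_1,x_2,y_2,x_3,x_3,y_1)$. With $h=\mathrm{dist}(x_3,\ell)>0$, the triple $(x_2,y_2,x_3)$ gives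
$$\mathcal T\ni\sinh d(x_2,y_2)\sinh h\le\frac{\sinh(d/2)}{\sinh d}\,D<D .$$
By minimality this is $0$, so $y_2=x_2$ and hence $y_1=x_1$. By (M5)
$$(x_1,x_2,x_3,x_3,x_2,x_1)\sim(x_1,x_2,x_2,x_1,x_3,x_3)\sim(x_2,x_2,x_1,x_1,x_3,x_3),$$
and $G=\langle s_{x_1},s_{x_2},s_{x_3}\rangle$ up to conjugacy. The same holds for every $X^{(j)}$: apply the corresponding moves also to $Y$.

**Step 3: the triangle and its angle sum.** Let $o=\hat w$ be the fixed point of $A$, $P_1=s_{x_1}o$, $P_2=s_{x_2}P_1$, so $s_{x_3}P_2=Ao=o$. The triangle $\Delta=oP_1P_2$ has side midpoints $x_1\in oP_1$, $x_2\in P_1P_2$, $x_3\in P_2o$. It is nondegenerate since these are not collinear. The sector angle of $X^{(0)}$ is the angle of $\Delta$ at $o$. The isometry $s_{x_1}$ takes $(x_2',o,x_1)$ to $(x_2,P_1,x_1)$, so the sector angle of $X^{(1)}$ is the angle at $P_1$. And $s_{x_2}s_{x_1}$ takes $(A^{-1}x_3,o,x_2')$ to $(x_3,P_2,x_2)$, so the sector angle of $X^{(2)}$ is the angle at $P_2$. Hence $A$, mapping the first ray of the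 fan to the last, is the rotation by the angle sum $\Theta\in(0,\pi)$ of $\Delta$. As $A$ is a rotation by $2\arccos D\in(0,\pi)$ up to sign, $\cos(\Theta/2)=D$. As $D$ is not irrational, $\Theta=2\pi p/q$ in lowest terms, $0<p/q<\frac12$.

**Step 4: $p\le3$.** Put $\varepsilon=2\pi/q$. The points $A^kx_3$ lie on $q$ rays spaced by $\varepsilon$, at equal distance from $o$. Exactly $p$ of them are in the half-open fan from $A^{-1}x_3$ (included) to $x_3$ (excluded). By (10) with $y_3=x_3$, each is one of the three arcs $A^{-1}x_3,x_2',x_1$. Hence $p\le3$.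

**Step 5: discreteness in the three cases.**

* $p=1$: $\Delta$ has angle sum $2\pi/q$, $q\ge3$. Subdivide the sides at their midpoints; the half-turns exchange the halves. The vertices $o\to P_1\to P_2\to o$ form one cycle with angle sum $2\pi/q$, and each midpoint is a cycle with angle $\pi$. $G$ is discrete by Poincaré's theorem.
* $p=2$ ($q$ odd, $q\ge5$): two of the three arcs are translates of $x_3$, and together with $x_3$ they divide the fan into two gaps $\varepsilon=\Theta/2$. The third arc lies in only one gap, so the other gap is a sector. Replacing $X$ by some $X^{(j)}$, this sector is bounded by $x_1,x_3$. Then $d(o,x_1)=d(o,x_3)$, so $\Delta$ is isosceles with apex angle $\frac{2\pi}q$ at $o$, and the base angles sum to $\Theta-\varepsilon=\frac{2\pi}q$: the angles are $(\frac{2\pi}q,\frac\pi q,\frac\pi q)$. The triangle $ox_2P_1$ has angles $\frac\pi q$ at $o$ and $P_1$, and $\frac\pi2$ at $x_2$. So $x_1x_2$ is its axis of symmetry, and $(o,x_1,x_2)$ has angles $(\frac\pi q,\frac\pi2,\frac\pi4)$.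 The reflection group of that triangle is discrete and contains $s_{x_1}$, $s_{x_2}$ (square of a $\frac\pi2$-rotation) and $s_{x_3}$ (conjugate of $s_{x_1}$ by the reflection in $ox_2$).
* $p=3$ ($3\nmid q$, $q\ge7$): all three arcs are translates of $x_3$, so all sector angles equal $\frac{2\pi}q$ and $\Delta$ is equilateral with angles $\frac{2\pi}q$. With center $z_0$, the triangle $(o,x_1,z_0)$ has angles $(\frac\pi q,\frac\pi2,\frac\pi3)$. Its reflection group is discrete and contains $s_{x_1}$ and the rotation of order $3$ about $z_0$, which permutes the $x_i$.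

So $G$ is discrete and (4) of Theorem 2 holds. This proves Theorem A. The discreteness arguments here and in Section 9 use only the triple $a,b,c$, so they also show (4)⇒(2) in Theorem 2. $\square$

## 11. Twist flows and a 2-form

To prove Theorem B we need infinitesimal information about the circles $[(R_\theta X;Y)]$. A 2-form $\omega$ on $M$ will turn "tangent vector of a twist" into "differential of $t$".

**Step 1: the form.** We write $gr$ for $\mathrm{Ad}(g)r$. A tangent vector to a path $\rho^\epsilon$ of representations is the cocycle $v(\gamma)=\dot\rho(\gamma)\rho(\gamma)^{-1}$, with $v(gh)=v(g)+gv(h)$. The condition $c_i^2=1$ gives $v(c_i)\in x_i^\perp$. So the tangent space of $\mathcal S^*$ at $\rho$ is $Z^1(\Gamma_o;\mathrm{Ad}\rho)$, the directions of the conjugation action are the coboundaries, and $T_{[\rho]}M=H^1(\Gamma_o;\mathrm{Ad}\rho)$.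

Use real bar chains with $\partial[g|h]=[h]-[gh]+[g]$. Put $(u\cup v)(g,h)=b(u(g),gv(h))$ for cocycles $u,v$, and $(\delta r)(g)=gr-r$ for $r\in\mathfrak{sl}_2$. For every 2-chain $\kappa'$,
$$(\delta r\cup v)(\kappa')=f(\partial\kappa'),\ f(\gamma)=b(r,v(\gamma));\qquad-(u\cup\delta r')(\kappa')=f'(\partial\kappa'),\ f'(\gamma)=b(u(\gamma),\gamma r');\tag{11}$$
and $(u\cup v+v\cup u)(\kappa')=f''(\partial\kappa')$ with $f''(\gamma)=-b(u(\gamma),v(\gamma))$. The first: $b(gr-r,gv(h))=b(r,v(h))-b(r,v(gh)-v(g))$. The second: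
$$f'(h)-f'(gh)+f'(g)=b(u(h),hr')-b(u(g)+gu(h),ghr')+b(u(g),gr')=-b(u(g),g(hr'-r')).$$
The third follows by expanding $b(u(gh),v(gh))$. Also $u\cup v$ is a 2-cocycle:
$$b(u(h),hv(k))-b(u(g)+gu(h),ghv(k))+b(u(g),gv(h)+ghv(k))-b(u(g),gv(h))=0 .$$

Let $F_X=\langle c_1,c_2,c_3\rangle$, $F_Y=\langle c_4,c_5,c_6\rangle$ and $\mathbf a=c_3c_2c_1=c_4c_5c_6\in F_X\cap F_Y$. The abelianizations of $F_X,F_Y$ are torsion, so there are real 2-chains $\kappa_X$ of $F_X$ and $\kappa_Y$ of $F_Y$ with $\partial\kappa_X=[\mathbf a]$, $\partial\kappa_Y=-[\mathbf a]$. Put $\kappa=\kappa_X+\kappa_Y$, a cycle, and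
$$\omega(u,v)=(u\cup v)(\kappa).$$
By (11), this is a well-defined antisymmetric form on $T_{[\rho]}M$.

**Step 2: twists are dual to $t$.** On $W=\{0<|t|<1\}\subset M$, $t=\det(x_1,x_2,x_3)$, $\sigma=\sqrt{1-t^2}$, $\hat w=w/\sigma$, put
$$R_\theta=\exp(\theta\hat w/2)=\cos\tfrac\theta2+\sin\tfrac\theta2\,\hat w,\qquad\Phi^\theta(X;Y)=(R_\theta X;Y).$$
$R_\theta$ commutes with $m(X)$, so $\Phi^\theta$ preserves (4), $t$ and $w$. It is a flow on $W$; let $H_t$ be its generator. As a cocycle $H_t$ is $-\delta(\hat w/2)$ on $F_X$ and $0$ on $F_Y$. So by (11), $\omega(H_t,v)=-\frac12b(\hat w,v(\mathbf a))$. Since $m=-(t+w)$ lifts $\rho(\mathbf a)$ and $\dot m=v(\mathbf a)m$, taking traces gives $dt(v)=b(w,v(\mathbf a))$. Hence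
$$\omega(H_t,\cdot)=-\frac1{2\sqrt{1-t^2}}\,dt.\tag{12}$$

**Step 3: the braid action scales $\omega$.** By transfer, $H_2(\Gamma;\mathbb R)=\mathbb R[\Sigma]\to H_2(\Gamma_o;\mathbb R)$ is surjective, so $\dim H_2(\Gamma_o;\mathbb R)\le1$. On $W$ we have $dt\ne0$: $m$ is a submersion at $X$, $(X;Y)\mapsto X$ is a submersion where $Y$ is nonconstant, and $\mathrm{tr}$ has nonzero differential at $m\ne\pm1$. So $\omega\ne0$ on $W\neq\emptyset$ by (12), hence $[\kappa]\ne0$ and $H_2(\Gamma_o;\mathbb R)=\mathbb R[\kappa]$. An element $\beta\in\mathcal B$ acts by $[\rho]\mapsto[\rho\circ\varphi]$ for an automorphism $\varphi$ of $\Gamma_o$. For $L_i$ it is $c_i\mapsto c_{i+1}$, $c_{i+1}\mapsto c_{i+1}c_ic_{i+1}^{-1}$. So $\varphi_*[\kappa]=\lambda_\beta[\kappa]$ with $\lambda_\beta\ne0$, and $\beta^*\omega=\lambda_\beta\omega$.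

*Remark, not used below.* $\omega$ is nondegenerate at non-elementary classes. If $\mathrm{Ad}\rho(\Gamma)$ had a nonzero fixed vector, $\Gamma_o/\Gamma$ would act on the fixed space, giving $v\ne0$ with $gv=\pm v$ for all $g\in\rho(\Gamma_o)$, and $\rho$ would be elementary. So $H^0(\Gamma;\mathrm{Ad}\rho)=0$, hence $H^2=0$ by Poincaré duality and $\dim H^1(\Gamma;\mathrm{Ad}\rho)=-3\chi(\Sigma)=6$. Restriction from $H^1(\Gamma_o;\mathrm{Ad}\rho)$ is injective by transfer, hence an isomorphism, and $\omega$ is a nonzero multiple of the cup product pairing on $\Sigma$.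

**Lemma 6.** $(\Phi^\theta)^*\omega=\omega$ on $W$.

*Proof.* Let $v$ be the tangent cocycle of a path in $W$, $R=R_\theta$, $r=\dot RR^{-1}$ and $\tilde v=d\Phi^\theta(v)$. Then $\tilde v=v$ on $F_Y$. Differentiating $R\rho R^{-1}$, $\tilde v=Rv-\delta r$ on $F_X$, where $\delta$ is taken with respect to $R\rho R^{-1}$. Let $g$ be the action of $\rho(\mathbf a)=R\rho(\mathbf a)R^{-1}$. As $\mathbf a\in F_X\cap F_Y$, $Rv(\mathbf a)=v(\mathbf a)-r+gr$. The chain $\kappa_Y$ contributes the same to $\omega(\tilde v,\tilde v')$ and $\omega(v,v')$, and $(Rv\cup Rv')(\kappa_X)=(v\cup v')(\kappa_X)$ by invariance of $b$. So by (11)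
$$\omega(\tilde v,\tilde v')-\omega(v,v')=b(Rv(\mathbf a),gr')-b(r,Rv'(\mathbf a))+b(r,gr'-r')$$
$$=b(v(\mathbf a),gr')-b(r,v'(\mathbf a))+b(r,r')-b(r,gr').$$
Write $t=\cos\eta$, $\sigma=\sin\eta$, $m=-(\cos\eta+\sin\eta\,\hat w)$, $p=\dot{\hat w}\in\hat w^\perp$. On $\hat w^\perp$, where $b$ is positive definite, $I:q\mapsto\hat wq=-q\hat w$ is an isometry with $I^2=-1$. Identify $\hat w^\perp$ with $\mathbb C$ so that $I=i$ and $b(q,q')=\mathrm{Re}(\bar qq')$. Then
$$r=\sin\tfrac\theta2\,p\,(\cos\tfrac\theta2-\sin\tfrac\theta2\hat w)=\sin\tfrac\theta2\,e^{i\theta/2}p,\qquad v(\mathbf a)=\dot mm^{-1}=\dot\eta\,\hat w+\sin\eta\,e^{i\eta}p,$$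
and $g$ acts on $\hat w^\perp$ as $e^{2i\eta}$. With $\alpha=e^{2i\eta}$ and $\beta=e^{i\theta}$: $r=\frac{\beta-1}{2i}p$ and $v(\mathbf a)\equiv\frac{\alpha-1}{2i}p$ mod $\hat w$. So four times the difference is $\mathrm{Re}(\bar pp'Z)$ with
$$Z=(\bar\alpha-1)\alpha(\beta-1)-(\bar\beta-1)(\alpha-1)+(1-\alpha)|\beta-1|^2=(1-\alpha)\big[\beta+\bar\beta-2+|\beta-1|^2\big]=0.\quad\square$$

**Step 4: twists for all of $\mathcal B$.** For $\beta\in\mathcal B$, $t_\beta=t\circ\beta$ has on $W_\beta=\{0<|t_\beta|<1\}$ the flow $\Phi_\beta^\theta=\beta^{-1}\Phi^\theta\beta$ with generator $H_{t_\beta}$. By (12) and $\beta^*\omega=\lambda_\beta\omega$, $\omega(H_{t_\beta},\cdot)$ is a nowhere zero multiple of $dt_\beta$ on $W_\beta$. Moreover: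
$$\begin{aligned}&\text{If }C\subset M\text{ is closed and }\mathcal B\text{-invariant},\ n\in C\cap W_\beta\text{ and }t_\beta(n)\text{ is irrational,}\\&\text{then }\Phi_\beta^\theta(n)\in C\text{ for all }\theta.\end{aligned}\tag{13}$$
For $\beta=1$: $[(A^kX;Y)]\in C$ by (M2), and the angles of the powers of $A$ are dense. In general apply this to $\beta n$.

## 12. An irrational value gives an orbit closure with interior

*Proof of Theorem B.* Let $C$ be the orbit closure in $M$. Moving in the orbit, and by mirror, let $n_0=[\rho]=[(X;Y)]$ with $t(n_0)\in(0,1)$ irrational. Put $W^+=\{0<t<1\}\subset M$.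

**Step 1: functions that oscillate along the twist.** Let $\hat X,\hat Y$ be placements of $X,Y$, i.e. images under fixed elements of $\langle L_1,L_2\rangle$, $\langle L_4,L_5\rangle$, hence smooth functions on $W^+$ up to isometry. Let $F=\det(\hat x_2,\hat x_3,\hat y_3)$. By (M3), $F=t_{\beta'}$ for some $\beta'\in\mathcal B$. Write $W_F,\Phi_F,H_F$ for $W_{\beta'},\Phi_{\beta'},H_{t_{\beta'}}$. Moves commute with isometries, so the placements of $\Phi^\theta(n)$ are $(R_\theta\hat X;\hat Y)$. Put $D=t$, $\sigma^2=1-D^2$, $\alpha=V(\hat x_1)>1$, $\gamma=V(\hat y_3)>1$, $o=w/\sigma$, $m_1=\hat x_2\times\hat x_3/D$. Then $b(m_1,o)=\alpha/\sigma$ and $b(m_1,m_1)=(\alpha^2-1)/D^2$, so the component $m_1^\perp$ orthogonal to $o$ has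
$$|m_1^\perp|^2=\frac{\alpha^2-1}{D^2}+\frac{\alpha^2}{\sigma^2}=\frac{\alpha^2-\sigma^2}{D^2\sigma^2},$$
and $\hat y_3=\frac\gamma\sigma o+\hat y_3^\perp$ with $|\hat y_3^\perp|^2=(\gamma^2-\sigma^2)/\sigma^2$. Since $F\circ\Phi^\theta=D\,b(R_\theta m_1,\hat y_3)$ and $m_1=-\frac\alpha\sigma o+m_1^\perp$,
$$F\circ\Phi^\theta=P-Q\cos(\vartheta+\theta),\quad P=\frac{D\alpha\gamma}{\sigma^2},\quad Q=\frac{\sqrt{(\alpha^2-\sigma^2)(\gamma^2-\sigma^2)}}{\sigma^2}>0,\tag{14}$$
where $\vartheta$, smooth mod $2\pi$, is the suitably oriented angle between $-m_1^\perp$ and $\hat y_3^\perp$.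

*$P-Q<1$.* This is clear if $P<1$. If $P\ge1$, then
$$\sigma^2\big(Q^2-(P-1)^2\big)=(\alpha^2-1)(\gamma^2-1)+2D\alpha\gamma-1,$$
and $D\alpha\gamma\ge\sigma^2$. If $D^2\le\frac12$, then $2D\alpha\gamma\ge2\sigma^2\ge1$. If $D^2>\frac12$, then $2D\alpha\gamma>1$. So the right side is $>0$ and $P-1<Q$.

Since also $P+Q>0$, the interval $(P-Q,P+Q)$ meets $(0,1)$. So at each point of $W^+$ there is a nonempty open interval of $\theta$ with $0<F\circ\Phi^\theta<1$ and $\sin(\vartheta+\theta)\ne0$.

**Step 2: maximal submanifolds.** Consider connected embedded smooth submanifolds $N\subset C\cap W^+$ of positive dimension with $dt|_{T_nN}\ne0$ for all $n\in N$. They exist. By (13), $\Phi^\theta(n_0)\in C$ for all $\theta$. Take $\theta_0$ in the interval of Step 1 and $n_1=\Phi^{\theta_0}(n_0)$. Near $\theta_0$, $F(\Phi^\theta n_0)\in(0,1)$ is strictly monotone in $\theta$, hence irrational for a dense set of $\theta$. So by (13), closedness and continuity, the $\Phi_F$-orbit of $n_1$ is in $C$. Here $dF(H_t)=Q\sin(\vartheta+\theta_0)\ne0$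 at $n_1$, so $dt(H_F)\ne0$, as both are nonzero multiples of $\omega(H_F,H_t)$. A short piece of this orbit is such an $N$. From now on let $N$ be of maximal dimension $k$.

**Step 3: $H_t\in TN$, and $\Phi^\theta(N)\subset C$ for all $\theta$.** Since $dt|_{TN}\ne0$, $t$ is irrational on a dense subset of $N$, and by (13) and closedness $\Phi^\theta(N)\subset C$. As $\Phi^\theta$ preserves $t$, $\Phi^\theta(N)$ is again maximal. If $H_t(n)\notin T_nN$, then $(\theta,n')\mapsto\Phi^\theta(n')$ near $(0,n)$ parametrizes an embedded $(k+1)$-dimensional submanifold of $C\cap W^+$ on which $dt\ne0$, a contradiction.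

**Step 4: if $n\in N$, $n'=\Phi^\theta(n)\in W_F$ and $dF(H_t)(n')\ne0$, then $H_F(n')\in T_{n'}\Phi^\theta(N)$.** By Step 3, $H_t$ is tangent to $\Phi^\theta(N)$, so $F$ restricted to $\Phi^\theta(N)$ has nonzero differential near $n'$ and is irrational on a dense subset there. If $H_F(n')$ were not tangent, sweeping a neighborhood of $n'$ in $\Phi^\theta(N)$ by $\Phi_F$ would, by (13) and closedness, give a $(k+1)$-dimensional submanifold of $C\cap W^+$ with $dt\ne0$, a contradiction.

**Step 5: many differentials lie in $\mathcal W$.** Fix $n\in N$ and let $\mathcal W=\omega(T_nN,\cdot)\subset T_n^*M$, so $\dim\mathcal W\le k$. Step 3 and (12) give $dt\in\mathcal W$. In Step 4 write $H_F(n')=d\Phi^\theta(\nu)$, $\nu\in T_nN$. By Lemma 6, $\omega_n(\nu,\cdot)=\omega_{n'}(H_F,d\Phi^\theta\,\cdot)$ is a nonzero multiple of $d(F\circ\Phi^\theta)_n$. So $d(F\circ\Phi^\theta)_n\in\mathcal W$ for $\theta$ in an open interval. By (14),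
$$d(F\circ\Phi^\theta)=dP-\cos(\vartheta+\theta)\,dQ+Q\sin(\vartheta+\theta)\,d\vartheta,$$
and $1,\cos,\sin$ are linearly independent on an interval, so $dP,dQ,d\vartheta\in\mathcal W$. With $dt\in\mathcal W$: $dP$ gives $d(\alpha\gamma)\in\mathcal W$, and $Q^2\sigma^4=\alpha^2\gamma^2-\sigma^2(\alpha^2+\gamma^2)+\sigma^4$ gives $d(\alpha^2+\gamma^2)\in\mathcal W$. If $\alpha\ne\gamma$ at $n$, then $d\alpha,d\gamma\in\mathcal W$, the relevant determinant being $\gamma^2-\alpha^2$.

There are placements $\hat X$ with all three values arbitrarily large at $n$. Indeed $L_1^j$ moves $(x_1,x_2)$ along their line, so it fixes $A_3>1$ while $A_1,A_2\to\infty$ as $j\to\infty$. Make one value large, rotate cyclically so that it becomes $A_3$, and apply $L_1^j$ again. Likewise for $\hat Y$. Take any $\hat Y$, then $\hat X$ with all values $>V(\hat y_3)$. Applying the above to $\hat X,\hat X^{(1)},\hat X^{(2)}$, whose first values are $A_1,A_2,A_3$, we get $dA_1,dA_2,dA_3\in\mathcal W$ for the values of $\hat X$.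 Then take a new $\hat Y$ with all values $B_k>A_1$. Its cyclic rotations give $dB_1,dB_2,dB_3\in\mathcal W$. Also $d\vartheta\in\mathcal W$ for this pair $(\hat X,\hat Y)$.

**Step 6: these seven covectors span $T_n^*M$.** Let a tangent vector, represented by $(\dot{\hat X};\dot{\hat Y})$, be killed by all of them. The Gram matrix of the basis $\hat X$ is stationary, so after subtracting an infinitesimal isometry $\dot{\hat x}_i=0$ and $\dot w=0$. Similarly $\dot{\hat y}_i=\xi\hat y_i$ with $\xi\in\mathfrak{so}(2,1)$. Since $w=B_1\hat y_1-B_2\hat y_2+B_3\hat y_3$ and $\dot B_k=0$, $\xi w=\dot w=0$. So $\xi$ is an infinitesimal rotation about $o$. It rotates $\hat y_3^\perp\ne0$ while $m_1$ is fixed, and $\dot\vartheta=0$ forces $\xi=0$. Hence $\mathcal W=T_n^*M$, $k=6$, and $N\subset C$ is open in $M$. $\square$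

## 13. Walls would have codimension one, bad classes have codimension two

*Proof of Theorem 1.* Call $[\eta]\in M$ *good* if $\mathcal T(\eta)$ contains an irrational value, *bad* otherwise.

**Step 1: the bad set is thin.** By Theorem A, every bad class is elementary or in the $\mathcal B$-orbit of some $[(a,a,b,b,c,c)]$. So the bad set is contained in a countable union $Z$ of smooth images of manifolds of dimension $\le4$:

* collinear sextuples: six points on a fixed geodesic with $\sum(-1)^i\sigma_i=0$, $\sigma_1=0$, not all equal — dimension $4$;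
* for each element of the countable group $\mathcal B$, the image of $\{(a,a,b,b,c,c)\}$ with $a$ fixed, $b$ on a fixed geodesic through $a$, $c$ arbitrary, not all equal — dimension $3$.

**Step 2: $M\setminus Z$ is path connected and dense.** $Z$ has measure zero, so its complement is dense. In a chart identified with an open ball $B\subset\mathbb R^6$ let $p,q\in B\setminus Z$. The set of $r\in B$ for which the segment $[p,r]$ meets $Z$ is contained in $\{p+s(z-p):z\in Z\cap B,\ s\ge1\}$, a countable union of smooth images of manifolds of dimension $\le5$, hence of measure zero. The same holds for $q$. So for almost all $r\in B$ the path $p\to r\to q$ avoids $Z$. As $M$ is connected, any two points of $M\setminus Z$ are joined by a finite chain of such balls, consecutive ones intersecting, and in the intersections we choose points off $Z$.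

**Step 3: the closure is everything.** Let $\rho$ be non-elementary and non-discrete, $[\rho]\in\mathcal X_0$. By Theorem A, $[\rho]$ is good. By Theorem B its orbit closure $C$ in $M$ has interior $U\ne\emptyset$. Suppose $M\setminus C\ne\emptyset$. Let $\partial U=\overline U\setminus U$: it is closed, $\mathcal B$-invariant, with empty interior. If $\partial U$ contained a good class, the orbit closure of that class would lie in $\partial U$ and have nonempty interior by Theorem B, a contradiction. So $\partial U\subset Z$. Choose points of $U\setminus Z$ and $(M\setminus C)\setminus Z$ and a path joining them in $M\setminus Z$. It avoids $\partial U$, so it lies in the disjoint union of the open sets $U$ and $M\setminus\overline U$. It starts in $U$ and ends in $M\setminus C\subset M\setminus\overline U$, a contradiction. So $C=M$, which is dense in $\mathcal X_0$, and $B_6(S^2)\cdot[\rho]$ is dense in $\mathcal X_0$. $\square$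

## 14. The equivalences for discrete classes

*Proof of Theorem 2.* If $\rho$ is elementary, its orbit lies in the set of collinear classes, which is closed, invariant and not all of $\mathcal X_0$ (Section 5), so the orbit is not dense. Let $\rho$ be non-elementary.

* (2)⇒(1): Section 5. For discrete $\rho$ the set $\mathcal T\cap(0,1)$ is finite, whereas the continuous function $|\det(x_1,x_2,x_3)|$ takes every value in $[0,\infty)$ on $\mathcal X_0$, at the classes $[(x_1,x_2,x_3,x_3,x_2,x_1)]$.
* (1)⇒(2): Theorem 1.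
* (2)⇒(3): a discrete subgroup has no elliptic element of infinite order.
* (3)⇒(4): (3) says that $\mathcal T$ has no irrational value, so Theorem A applies.
* (4)⇒(2): the image of $\rho$ is, up to conjugacy, $\langle s_a,s_b,s_c\rangle$, which is discrete by Step 2 of Section 9 or Step 5 of Section 10.

With (1)⇔(2) and the elementary case, the orbit of $[\rho]\in\mathcal X_0$ is dense iff $\rho$ is non-elementary and non-discrete. The last assertion, that some sextuple in every orbit has $|\det(x_1,x_2,x_3)|<1$, is Section 8. $\square$
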